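\title{A rational surface that is not tropically unirational}

\begin{abstract}
A subvariety $X$ of a torus over an algebraically closed valued field is tropically unirational if some dominant rational map from a torus to $X$ tropicalizes to a map onto $\operatorname{Trop}(X)$. We show that a unirational variety need not be tropically unirational: the rational surface $z=1+x^3+y^3$ in the three-dimensional torus (in characteristic $3$, the surface $z=y^2-x^3+x$) is a counterexample for every valuation, trivial or not. More generally, the graph of a polynomial $F$ is tropically unirational exactly when finitely many rational maps from tori to the hypersurface $F=0$ tropically cover the corner locus of $F$. We deduce a classification for polynomials in two variables, and we show that all unirational $d$-dimensional subvarieties of the $n$-dimensional torus are tropically unirational if and only if $d\le1$ or $d=n$.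
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be an algebraically closed field with a non-Archimedean valuation $v:K\to\mathbb{R}\cup\{\infty\}$, which is allowed to be trivial. Write $T=K^*$, and let $T^n$ be the $n$-dimensional torus, with coordinate ring $K[x^{\pm1}]=K[x_1^{\pm1},\dots,x_n^{\pm1}]$. A \emph{subvariety} of $T^n$ is an irreducible closed subset, and $I(X)\subseteq K[x^{\pm1}]$ is the ideal of a closed subset $X$.

The \emph{tropicalization} of a non-zero Laurent polynomial $f=\sum_a c_ax^a$ is the function
\[
\operatorname{Trop}(f):\mathbb{R}^n\to\mathbb{R},\qquad \operatorname{Trop}(f)(\xi)=\min_a\,\bigl(v(c_a)+a\cdot\xi\bigr).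
\]
It is the valuation that $f(x)$ has at a point $x$ with $v(x_j)=\xi_j$ if no terms cancel. Since $\operatorname{Trop}(fg)=\operatorname{Trop}(f)+\operatorname{Trop}(g)$, the rule $\operatorname{Trop}(f/h)=\operatorname{Trop}(f)-\operatorname{Trop}(h)$ extends the definition to non-zero rational functions. The \emph{corner locus} $\mathcal{T}(f)\subseteq\mathbb{R}^n$ is the set of $\xi$ at which the minimum is attained by at least two terms; these are the $\xi$ at which cancellation of the leading terms is possible. For a closed subset $X\subseteq T^n$ one sets
\[
\operatorname{Trop}(X)=\bigcap_{0\ne f\in I(X)}\mathcal{T}(f).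
\]

A \emph{rational map} $\varphi:T^p\dashrightarrow X$ is a tuple $(\varphi_1,\dots,\varphi_n)$ of non-zero elements of $K(t)=K(t_1,\dots,t_p)$ such that $f(\varphi)=0$ for all $f\in I(X)$. It is \emph{dominant} if its image is dense in $X$, that is, if every Laurent polynomial $f$ with $f(\varphi)=0$ lies in $I(X)$. Its tropicalization is the piecewise affine map $\operatorname{Trop}(\varphi)=(\operatorname{Trop}(\varphi_1),\dots,\operatorname{Trop}(\varphi_n)):\mathbb{R}^p\to\mathbb{R}^n$. The image of $\operatorname{Trop}(\varphi)$ always lies in $\operatorname{Trop}(X)$ (Lemma~\ref{lem:image}).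

\begin{definition}
A subvariety $X\subseteq T^n$ is \emph{unirational} if there is a dominant rational map $T^p\dashrightarrow X$ for some $p$. It is \emph{tropically unirational} if there is a dominant rational map $\varphi:T^p\dashrightarrow X$, for some $p$, with $\operatorname{im}\operatorname{Trop}(\varphi)=\operatorname{Trop}(X)$; such a $\varphi$ is called \emph{tropically surjective}.
\end{definition}

A tropically surjective map parametrizes $X$ and $\operatorname{Trop}(X)$ at once. The obvious parametrization of a variety often fails to do so, and a better one repairs the failure.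

\begin{example}\label{ex:line}
Let $X=\{z=1+x\}\subset T^2$. Then $\operatorname{Trop}(X)$ is the corner locus of $\min(\zeta,0,\xi)$, the union of the rays spanned by $(1,0)$, $(0,1)$ and $(-1,-1)$. The map $t\mapsto(t,1+t)$ tropicalizes to $\omega\mapsto(\omega,\min(0,\omega))$ and misses the ray through $(0,1)$, which records the points of $X$ where $1$ and $x$ cancel. The map $t\mapsto(t-1,t)$, which is centered at the zero $x=-1$ of $1+x$, tropicalizes to $\omega\mapsto(\min(0,\omega),\omega)$ and covers that ray. The map
\[
(t_1,t_2,t_3)\mapsto\Bigl(\frac{t_1-t_2}{t_2-t_3},\frac{t_1-t_3}{t_2-t_3}\Bigr)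
\]
is tropically surjective: if $c\ge0$ is the difference between the two smallest of $\omega_1,\omega_2,\omega_3$, its tropicalization takes the value $(-c,-c)$, $(0,c)$ or $(c,0)$ according as $\omega_1$, $\omega_2$ or $\omega_3$ is the smallest.
\end{example}

The following question comes from the paper of Draisma and Frenk \cite{DF}.

\begin{quote}
\emph{Is every unirational subvariety of a torus tropically unirational?}
\end{quote}

The example suggests the answer yes. One may compose a parametrization of $X$ with any dominant map from a torus of any dimension. For a rational variety, finitely many maps that each cover a part of $\operatorname{Trop}(X)$ can be merged into a single one (Lemma~\ref{lem:combine}). For curves this strategy always succeeds (Proposition~\ref{prop:curves}). Nevertheless the answer is no, already for surfaces in $T^3$.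

The counterexamples are graphs. For a non-zero polynomial $F\in K[x_1,\dots,x_n]$ let $V(F)=\{F=0\}\subset T^n$ and
\[
X_F=\{(x,z)\in T^{n+1}: z=F(x)\}.
\]
The projection to $x$ identifies $X_F$ with $T^n\setminus V(F)$. The ring $K[x^{\pm1},z^{\pm1}]/(z-F)=K[x^{\pm1}][1/F]$ is a domain with fraction field $K(x)$, so $X_F$ is a rational subvariety of dimension $n$ with ideal $(z-F)$, parametrized by $x\mapsto(x,F(x))$. A rational map $\varphi:T^p\dashrightarrow X_F$ has the form $(\alpha,F(\alpha))$, where $\alpha_1,\dots,\alpha_n$ and $F(\alpha)$ are non-zero rational functions. For $\xi\in\mathbb{R}^n$ we consider the set of heights that $\varphi$ reaches above $\xi$,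
\[
Z_\xi(\varphi)=\{\zeta\in\mathbb{R}:(\xi,\zeta)\in\operatorname{im}\operatorname{Trop}(\varphi)\}.
\]

\begin{theorem}\label{thm:A}
Let $F\in K[x,y]$ be irreducible and not a monomial, and suppose that the curve $V(F)\subset T^2$ is not rational. Then $X_F\subset T^3$ is rational but not tropically unirational. More precisely, $\mathcal{T}(F)$ is infinite and $\{\xi\}\times[\operatorname{Trop}(F)(\xi),\infty)\subset\operatorname{Trop}(X_F)$ for every $\xi\in\mathcal{T}(F)$, but for every rational map $\varphi:T^p\dashrightarrow X_F$ the set $Z_\xi(\varphi)$ is bounded above for all but finitely many $\xi\in\mathcal{T}(F)$.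
\end{theorem}

\begin{corollary}\label{cor:cubic}
If $\operatorname{char}K\ne3$, the rational surface $\{z=1+x^3+y^3\}\subset T^3$ is not tropically unirational. If $\operatorname{char}K=3$, the rational surface $\{z=y^2-x^3+x\}\subset T^3$ is not tropically unirational. This holds for every valuation on $K$, trivial or not.
\end{corollary}

The obstruction behind Theorem~\ref{thm:A} is the only one for graphs, in any number of variables.

\begin{theorem}\label{thm:B}
Let $F\in K[x_1,\dots,x_n]$ be non-zero. Then $X_F$ is tropically unirational if and only if there are finitely many rational maps $\psi_i:T^{q_i}\dashrightarrow V(F)$, not necessarily dominant, with $\mathcal{T}(F)=\bigcup_i\operatorname{im}\operatorname{Trop}(\psi_i)$.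
\end{theorem}

\begin{theorem}\label{thm:C}
Let $F\in K[x,y]$ be non-zero. Then $X_F$ is tropically unirational if and only if $\mathcal{T}(F)=\bigcup_C\operatorname{Trop}(C)$, where $C$ runs over the rational irreducible components of $V(F)\subset T^2$. In particular, if $F$ is irreducible and not a monomial, then $X_F$ is tropically unirational if and only if the curve $V(F)$ is rational.
\end{theorem}

\begin{theorem}\label{thm:D}
Let $0\le d\le n$. Every unirational $d$-dimensional subvariety of $T^n$ is tropically unirational if and only if $d\le1$ or $d=n$. This holds over every $K$, with any valuation.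
\end{theorem}

The coordinate $z$ on $X_F$ measures how close $x$ is to $V(F)$, and $\operatorname{Trop}(X_F)$ contains a vertical ray above each point of $\mathcal{T}(F)$. A map that covers such a ray must approach $V(F)$, and following it to infinity along the ray yields a rational map into $V(F)$. A piecewise affine map has finitely many pieces, so finitely many limit maps account for all rays. If $V(F)$ is a curve of genus one, the limit maps are constant and account for finitely many rays only. Section~\ref{sec:example} shows this on a linear and a cubic polynomial, Sections~\ref{sec:degen} and~\ref{sec:rays} carry it out in general, and Sections~\ref{sec:combine}--\ref{sec:dim} prove the converse statements and Theorems~\ref{thm:B}--\ref{thm:D}.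

\section{Corner loci, graphs and curves}\label{sec:prelim}

For $\omega\in\mathbb{R}^p$ and $g\in K(t)$ put $w_\omega(g)=\operatorname{Trop}(g)(\omega)$, with $w_\omega(0)=\infty$. This is a valuation on $K(t)$ extending $v$, a \emph{Gauss valuation}. For Laurent polynomials, $w_\omega(f+g)\ge\min(w_\omega(f),w_\omega(g))$ holds coefficient by coefficient, and $w_\omega(fg)\ge w_\omega(f)+w_\omega(g)$ follows. For equality, let $a$ and $b$ be the lexicographically smallest exponents at which the minima for $f$ and $g$ are attained. Any other decomposition $a+b=a'+b'$ has $a'<a$ or $b'<b$, so it contributes to the coefficient of $t^{a+b}$ in $fg$ a product of strictly larger valuation; hence the term of $fg$ with exponent $a+b$ has value $w_\omega(f)+w_\omega(g)$. Both properties pass to quotients. As for any valuation, if the minimum of $w_\omega(g_1),\dots,w_\omega(g_k)$ is attained only once, then it equals $w_\omega(g_1+\dots+g_k)$.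

\begin{lemma}\label{lem:image}
Let $X\subseteq T^n$ be closed and let $\varphi:T^p\dashrightarrow X$ be a rational map, dominant or not. Then $\operatorname{im}\operatorname{Trop}(\varphi)\subseteq\operatorname{Trop}(X)$.
\end{lemma}

\begin{proof}
Let $\xi=\operatorname{Trop}(\varphi)(\omega)$ and let $f=\sum_ac_ax^a\in I(X)$ be non-zero. The summands of $0=f(\varphi)=\sum_ac_a\varphi^a$ have the values $w_\omega(c_a\varphi^a)=v(c_a)+a\cdot\xi$. If their minimum, which is finite, were attained only once, it would equal $w_\omega(0)=\infty$. So $\xi\in\mathcal{T}(f)$.
\end{proof}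

\begin{lemma}\label{lem:corner}
Let $f,g\in K[x^{\pm1}]$ be non-zero.
\begin{enumerate}
\item[(a)] $\mathcal{T}(f)$ is closed, and $\xi\notin\mathcal{T}(f)$ if and only if $\operatorname{Trop}(f)$ is affine near $\xi$.
\item[(b)] $\mathcal{T}(fg)=\mathcal{T}(f)\cup\mathcal{T}(g)$.
\item[(c)] If $X$ is closed and $I(X)=(g)$, then $\operatorname{Trop}(X)=\mathcal{T}(g)$.
\item[(d)] $\operatorname{Trop}(V(f))=\mathcal{T}(f)=\bigcup_C\operatorname{Trop}(C)$, where $C$ runs over the irreducible components of $V(f)$.
\item[(e)] If $f$ has at least two terms, then $\mathcal{T}(f)\ne\emptyset$. If $n=2$, then $\mathcal{T}(f)$ has no isolated point. So for $n=2$ and $f$ not a monomial, $\mathcal{T}(f)$ is infinite.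
\end{enumerate}
\end{lemma}

\begin{proof}
Write $f=\sum_ac_ax^a$, let $A_a(\xi)=v(c_a)+a\cdot\xi$ for $c_a\neq0$, and let $U_a$ be the set where $A_a$ is smaller than all other $A_b$. The sets $U_a$ are open and disjoint, their union is the complement of $\mathcal{T}(f)$, and $\operatorname{Trop}(f)=A_a$ on $U_a$.

(a) It remains to show that $\operatorname{Trop}(f)$ is not affine near a point $\xi\in\mathcal{T}(f)$. Suppose it is, and let $A_a$ and $A_b$ with $a\ne b$ attain the minimum at $\xi$. Near $\xi$ the function $A_a-\operatorname{Trop}(f)$ is affine, non-negative and zero at $\xi$, hence zero. The same holds for $A_b$, so $A_a=A_b$ near $\xi$, which contradicts $a\ne b$.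

(b) By (a) we must show that $\operatorname{Trop}(f)+\operatorname{Trop}(g)$ is affine near $\xi$ if and only if both summands are. Both are concave, being minima of affine functions. If the sum is affine on a ball, each summand is an affine function minus a concave one, so it is also convex there, hence affine.

(c) Every non-zero element of $I(X)$ has the form $gh$, and $\mathcal{T}(gh)\supseteq\mathcal{T}(g)$ by (b).

(d) Factor $f$ as a monomial times $f_1^{m_1}\cdots f_k^{m_k}$, with pairwise non-associate irreducible $f_i\in K[x^{\pm1}]$. By the Nullstellensatz, $I(V(f))=(f_1\cdots f_k)$, the components of $V(f)$ are the $V(f_i)$, and $I(V(f_i))=(f_i)$. A monomial has empty corner locus, so (b) and (c) give the claim.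

(e) If $\mathcal{T}(f)=\emptyset$, the connected space $\mathbb{R}^n$ equals one $U_a$. For another exponent $b$ the function $A_b-A_a$ would be positive everywhere, but it is affine and non-constant. Now let $n=2$ and let $D$ be a disc around $\xi$ with $D\setminus\{\xi\}$ disjoint from $\mathcal{T}(f)$. The punctured disc is connected, so it lies in one $U_a$. By continuity $\operatorname{Trop}(f)=A_a$ on $D$, and $\xi\notin\mathcal{T}(f)$ by (a). Finally, every point of a finite set is isolated.
\end{proof}

Part (c) applies to $X_F$ with $g=z-F$. The minimum of $\zeta$ and the terms of $\operatorname{Trop}(F)(\xi)$ is attained once if $\zeta<\operatorname{Trop}(F)(\xi)$, at least twice if $\zeta=\operatorname{Trop}(F)(\xi)$, and, if $\zeta>\operatorname{Trop}(F)(\xi)$, at least twice exactly when $\xi\in\mathcal{T}(F)$. Therefore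
\begin{equation}\label{eq:tropXF}
\operatorname{Trop}(X_F)=\{(\xi,\zeta):\zeta=\operatorname{Trop}(F)(\xi)\}\ \cup\ \{(\xi,\zeta):\xi\in\mathcal{T}(F),\ \zeta\ge\operatorname{Trop}(F)(\xi)\}.
\end{equation}
The first set is the graph of $\operatorname{Trop}(F)$, and it is the image of the tropicalization of $x\mapsto(x,F(x))$. We call the second set the \emph{wall}; it is the union of the vertical rays above $\mathcal{T}(F)$. The whole difficulty is to cover the wall.

An irreducible curve $C$ is \emph{rational} if its function field is $K(s)$ for one element $s$. L\"uroth's theorem, valid in every characteristic, says that a field between $K$ and $K(s)$ other than $K$ is again of this form.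

\begin{lemma}\label{lem:luroth}
A rational map $\psi:T^p\dashrightarrow C$ to a non-rational irreducible curve $C\subset T^n$ is constant, so $\operatorname{im}\operatorname{Trop}(\psi)$ is one point.
\end{lemma}

\begin{proof}
Otherwise there are two points in the domain of $\psi$ with different images. Restricting $\psi$ to the line in $\mathbb{A}^p$ through them gives a non-constant, hence dominant, rational map $\mathbb{A}^1\dashrightarrow C$. It embeds $K(C)$ into $K(s)$, so $C$ is rational by L\"uroth's theorem.
\end{proof}

\section{A linear and a cubic polynomial}\label{sec:example}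

In this section $v$ is trivial and $\operatorname{char}K\ne3$. The polynomials $F_1=1+x+y$ and $F_3=1+x^3+y^3$ have tropicalizations $\min(0,\xi_1,\xi_2)$ and $3\min(0,\xi_1,\xi_2)$, so they have the same corner locus, the union of the rays spanned by $(1,0)$, $(0,1)$ and $(-1,-1)$. In both cases the wall consists of three two-dimensional cones, one above each ray. We try to cover the cone $\{(\tau,0,\zeta):\tau,\zeta\ge0\}$ above the first ray.

\emph{The linear case.} The line $V(F_1)$ is parametrized by $\psi(t)=(t,-1-t)$. Perturb it by a new variable: $\alpha(t,u)=(t,-1-t+u)$. Then $F_1(\alpha)=u$, and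
\[
\operatorname{Trop}(\alpha,F_1(\alpha))(\tau,\mu)=\bigl(\tau,\min(0,\tau,\mu),\mu\bigr).
\]
For $\mu\ge\min(0,\tau)$ this is $(\tau,\min(0,\tau),\mu)$, which sweeps out the cones above $(1,0)$ and $(-1,-1)$; exchanging $x$ and $y$ gives the third cone. Now read the computation backwards. In the source, the direction $\eta=(0,1)$ leaves the first two coordinates fixed and raises the third. Moving along $\eta$ means letting $u\to0$. In the limit $\alpha$ becomes $\psi$, which maps into $V(F_1)$ because $F_1(\alpha)=u\to0$, and $\operatorname{Trop}(\psi)(\tau)=(\tau,\min(0,\tau))$ runs through the base points of the rays that were covered.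

\emph{The cubic case.} To imitate this we need a cube root of $1+t^3$, and we can approximate one. Let $h\in K[t]$ with $h(0)=1$, let $m$ be the order of vanishing of $1+t^3-h^3$ at $t=0$, and put $\alpha(t,u)=(t,-h(t)+u)$. The order $m$ is finite because $1+t^3$ has three distinct roots and is not a cube. We have
\[
F_3(\alpha)=(1+t^3-h^3)+3h^2u-3hu^2+u^3 .
\]
The monomials $t^m$ and $u$ occur, and every monomial that occurs is divisible by one of them. For $\tau\ge0$ and $\mu\ge0$ the tropicalization of $\varphi=(\alpha,F_3(\alpha))$ is therefore $(\tau,0,\min(m\tau,\mu))$, while for $\tau\geq0$ and $\mu<0$ its second coordinate is $\mu\ne0$. Hence $Z_{(\tau,0)}(\varphi)=[0,m\tau]$ for $\tau\ge0$. The choice $h=1$ gives $m=3$; the choice $h=1+t^3/3$ gives $1+t^3-h^3=-t^6/3-t^9/27$ and $m=6$. If $1+t^3-h^3=ct^m+\cdots$, then replacing $h$ by $h+(c/3)t^m$ increases $m$. So every point $(\tau,0,\zeta)$ with $\tau>0$, $\zeta\ge0$ is reached by one of these maps, but each map covers only the subcone $\zeta\le m\tau$.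

The obstruction is thus not visible at single points of the wall; it concerns the finiteness of the covering. To prove that no cleverer map succeeds, we reverse the linear computation for an arbitrary $\varphi$. This needs a notion of limit of a rational function along a direction $\eta\in\mathbb{R}^p$, and a reason why such directions exist.

\section{Limits of rational functions along a direction}\label{sec:degen}

Fix $\eta\in\mathbb{R}^p$. For a Laurent polynomial $f=\sum_bc_bt^b$ and $\delta\in\mathbb{R}$ let $[f]_\delta$ be the sum of the terms $c_bt^b$ with $\eta\cdot b=\delta$. For $f\ne0$ put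
\[
\operatorname{ord}_\eta(f)=\min\{\eta\cdot b:c_b\ne0\},\qquad \operatorname{in}_\eta(f)=[f]_{\operatorname{ord}_\eta(f)}.
\]
Since $[fg]_\delta=\sum_{\delta'+\delta''=\delta}[f]_{\delta'}[g]_{\delta''}$, the lowest part of $fg$ is $\operatorname{in}_\eta(f)\operatorname{in}_\eta(g)$, which is non-zero because $K[t^{\pm1}]$ is a domain. So $\operatorname{ord}_\eta$ is additive and $\operatorname{in}_\eta$ is multiplicative on products, and both extend to $K(t)^*$ by $\operatorname{ord}_\eta(f/h)=\operatorname{ord}_\eta(f)-\operatorname{ord}_\eta(h)$ and $\operatorname{in}_\eta(f/h)=\operatorname{in}_\eta(f)/\operatorname{in}_\eta(h)$. Put $\operatorname{ord}_\eta(0)=\infty$, let $\mathcal{O}_\eta=\{g\in K(t):\operatorname{ord}_\eta(g)\ge0\}$, and define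
\[
\rho_\eta:\mathcal{O}_\eta\to K(t),\qquad \rho_\eta(g)=\begin{cases}\operatorname{in}_\eta(g)&\text{if }\operatorname{ord}_\eta(g)=0,\\ 0&\text{if }\operatorname{ord}_\eta(g)>0.\end{cases}
\]
When $\eta$ is integral, substituting $\varepsilon^{\eta_k}t_k$ for $t_k$ turns $g$ into $\varepsilon^{\operatorname{ord}_\eta(g)}$ times a function that is regular at $\varepsilon=0$ with value $\operatorname{in}_\eta(g)$. So $\rho_\eta(g)$ is the limit of $g$ along the one-parameter subgroup defined by $\eta$. For $\eta=(0,1)$ we recover the limit $u\to0$ of Section~\ref{sec:example}.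

\begin{lemma}\label{lem:degen}
\begin{enumerate}
\item[(a)] For $g\in K(t)^*$ and $\omega\in\mathbb{R}^p$ there is $r_0$ such that
\[
\operatorname{Trop}(g)(\omega+r\eta)=\operatorname{Trop}(\operatorname{in}_\eta(g))(\omega)+r\operatorname{ord}_\eta(g)\qquad\text{for all } r\ge r_0 .
\]
\item[(b)] $\mathcal{O}_\eta$ is a $K$-subalgebra of $K(t)$ and $\rho_\eta$ is a homomorphism of $K$-algebras. It fixes every rational function in the variables $t_k$ with $\eta_k=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a Laurent polynomial $g=\sum c_bt^b$ the left side is the minimum of the finitely many functions $r\mapsto v(c_b)+b\cdot\omega+r\,(\eta\cdot b)$. For large $r$ only those of smallest slope $\operatorname{ord}_\eta(g)$ attain the minimum, and they belong to the terms of $\operatorname{in}_\eta(g)$. For a quotient, subtract.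

(b) Closure under products and multiplicativity of $\rho_\eta$ follow from the properties of $\operatorname{ord}_\eta$ and $\operatorname{in}_\eta$. For sums, note that $f/h\in\mathcal{O}_\eta$ means that $f$ has no term of degree $\eta\cdot b$ below $\delta=\operatorname{ord}_\eta(h)$, and that in both cases of the definition $\rho_\eta(f/h)=[f]_\delta/\operatorname{in}_\eta(h)$. Write two elements of $\mathcal{O}_\eta$ over a common denominator as $f/h$ and $f'/h$. Then $f+f'$ has no term of degree below $\delta$, and $[f+f']_\delta=[f]_\delta+[f']_\delta$. Finally, a non-zero polynomial in the variables $t_k$ with $\eta_k=0$ has only terms of degree $0$, so it has order $0$ and equals its initial form; this includes the constants.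
\end{proof}

Part (a) lets us read $\operatorname{ord}_\eta(g)$ off the tropicalization, as the eventual slope along $\eta$. Part (b) says that polynomial relations survive in the limit.

\section{Vertical rays and the counterexample}\label{sec:rays}

We recall two facts on polyhedra. A \emph{polyhedron} is a set $P=\{\omega\in\mathbb{R}^p:\ell_k(\omega)\le b_k,\ k=1,\dots,M\}$ with linear forms $\ell_k$. If $P\ne\emptyset$, its \emph{recession cone} is $\operatorname{rec}(P)=\{\eta:\ell_k(\eta)\le0\text{ for all }k\}$, and $\omega+r\eta\in P$ for $\omega\in P$, $\eta\in\operatorname{rec}(P)$, $r\ge0$. The Minkowski--Weyl theorem says that $P=Q+\operatorname{rec}(P)$ for a polytope $Q$, the convex hull of finitely many points. Since $Q$ is bounded, a linear form that is unbounded above on $P$ is positive at some $\eta\in\operatorname{rec}(P)$. This is the step from ``unbounded'' to ``unbounded along a ray''. It fails for general convex sets: on $\{\omega_2\ge\omega_1^2\}$ the form $\omega_1$ is unbounded but constant along every ray.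

\begin{proposition}\label{prop:key}
Let $F\in K[x_1,\dots,x_n]$ be non-zero and let $\varphi=(\alpha,F(\alpha)):T^p\dashrightarrow X_F$ be a rational map. There are finitely many rational maps $\psi_i:T^p\dashrightarrow V(F)$ such that every $\xi\in\mathbb{R}^n$ with $Z_\xi(\varphi)$ unbounded above lies in $\bigcup_i\operatorname{im}\operatorname{Trop}(\psi_i)$.
\end{proposition}

\begin{proof}
Write the $n+1$ coordinates of $\varphi$ as quotients of polynomials. For each of these $2(n+1)$ polynomials $\sum_bc_bt^b$ choose an exponent $b$ with $c_b\neq0$, and consider the set of $\omega$ at which every chosen term attains the minimum in the tropicalization of its polynomial. This set is a polyhedron, and on it $\operatorname{Trop}(\varphi)$ agrees with an affine map determined by the chosen terms. Let $P_1,\dots,P_N$ be the non-empty polyhedra obtained from all choices. They cover $\mathbb{R}^p$. Let $(L_i,\ell_i)$, with $L_i:\mathbb{R}^p\to\mathbb{R}^n$ and $\ell_i:\mathbb{R}^p\to\mathbb{R}$, be the linear part of the affine map for $P_i$. Call $i$ \emph{vertical} if there is $\eta\in\operatorname{rec}(P_i)$ with $L_i(\eta)=0$ and $\ell_i(\eta)>0$,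 and fix one such vector $\eta_i$ for each vertical $i$. The vector $\eta_i$ depends on $i$ alone and not on $\xi$; this is why finitely many maps suffice.

\emph{Step 1: if $Z_\xi(\varphi)$ is unbounded above, then $\xi\in\operatorname{Trop}(\alpha)(P_i)$ for some vertical $i$.} The set $P_{i,\xi}=\{\omega\in P_i:\operatorname{Trop}(\alpha)(\omega)=\xi\}$ is cut out of $P_i$ by affine equations with linear part $L_i$, so it is a polyhedron. The set $Z_\xi(\varphi)$ is the union over $i$ of the values of the last coordinate of $\operatorname{Trop}(\varphi)$ on $P_{i,\xi}$. So there is an $i$ for which $\ell_i$ is unbounded above on $P_{i,\xi}$. In particular $P_{i,\xi}\ne\emptyset$, and $\ell_i(\eta)>0$ for some $\eta$ in $\operatorname{rec}(P_{i,\xi})=\{\eta\in\operatorname{rec}(P_i):L_i(\eta)=0\}$. Thus $i$ is vertical.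

\emph{Step 2: for vertical $i$ there is a rational map $\psi_i:T^p\dashrightarrow V(F)$ with $\operatorname{Trop}(\psi_i)=\operatorname{Trop}(\alpha)$ on $P_i$.} Let $\eta=\eta_i$ and $c=\ell_i(\eta)>0$. For $\omega\in P_i$ and $r\ge0$ the point $\omega+r\eta$ lies in $P_i$, so
\begin{equation}\label{eq:vertical}
\operatorname{Trop}(\alpha)(\omega+r\eta)=\operatorname{Trop}(\alpha)(\omega),\qquad \operatorname{Trop}(F(\alpha))(\omega+r\eta)=\operatorname{Trop}(F(\alpha))(\omega)+cr .
\end{equation}
Comparing slopes in $r$ with Lemma~\ref{lem:degen}(a) gives $\operatorname{ord}_\eta(\alpha_j)=0$ for all $j$ and $\operatorname{ord}_\eta(F(\alpha))=c>0$. Put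
\[
\psi_i=(\rho_\eta(\alpha_1),\dots,\rho_\eta(\alpha_n))=(\operatorname{in}_\eta(\alpha_1),\dots,\operatorname{in}_\eta(\alpha_n)).
\]
Its coordinates are non-zero, and $F(\psi_i)=\rho_\eta(F(\alpha))=0$ by Lemma~\ref{lem:degen}(b). Some power of each element of $I(V(F))$ is a multiple of $F$, so $\psi_i$ is a rational map to $V(F)$. For $\omega\in P_i$ and large $r$, Lemma~\ref{lem:degen}(a) and \eqref{eq:vertical} give $\operatorname{Trop}(\psi_i)(\omega)=\operatorname{Trop}(\alpha)(\omega+r\eta)=\operatorname{Trop}(\alpha)(\omega)$.

The two steps together prove the proposition.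
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The set $\mathcal{T}(F)$ is infinite by Lemma~\ref{lem:corner}(e), and the vertical rays lie in $\operatorname{Trop}(X_F)$ by \eqref{eq:tropXF}. Let $\varphi:T^p\dashrightarrow X_F$ be a rational map and take $\psi_i$ as in Proposition~\ref{prop:key}. Since $V(F)$ is an irreducible non-rational curve, each $\operatorname{im}\operatorname{Trop}(\psi_i)$ is one point by Lemma~\ref{lem:luroth}. So $Z_\xi(\varphi)$ is bounded above for all but finitely many $\xi$. In particular there is $\xi\in\mathcal{T}(F)$ whose vertical ray is not contained in $\operatorname{im}\operatorname{Trop}(\varphi)$, and $\varphi$ is not tropically surjective.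
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:cubic}]
We use three facts on plane curves. A homogeneous polynomial $G$ that has no common zero in $\mathbb{P}^2$ with its three partial derivatives is irreducible, since for $G=G_1G_2$ the factors have a common zero by B\'ezout's theorem and all partial derivatives vanish there. The curve $G=0$ is then smooth, of genus $(e-1)(e-2)/2$ with $e=\deg G$. The genus is a birational invariant and is $0$ for $\mathbb{P}^1$. So if the homogenization $G$ of a cubic $F$ has this property, then $F$ is irreducible and not a monomial, and $V(F)$ is a dense open subset of a curve of genus $1$, hence not rational. Theorem~\ref{thm:A} then applies.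

If $\operatorname{char}K\ne3$, then $G=x_0^3+x_1^3+x_2^3$ has partial derivatives $3x_0^2,3x_1^2,3x_2^2$, with no common zero in $\mathbb{P}^2$. If $\operatorname{char}K=3$, then $G=x_0x_2^2-x_1^3+x_0^2x_1$ has partial derivatives $x_2^2+2x_0x_1$, $x_0^2$ and $2x_0x_2$. Their vanishing forces $x_0=0$ and then $x_2=0$, and $G=0$ forces $x_1=0$.
\end{proof}

\begin{remark}
Two properties of $V(F)$ were played against each other: it receives only constant maps from tori, and its tropicalization is infinite. For $n=1$ the first holds trivially but the second fails, since $\mathcal{T}(F)$ is the finite set of valuations of the non-zero roots of $F$ by Lemma~\ref{lem:corner}(b). The constant maps to the roots then cover $\mathcal{T}(F)$, as in Example~\ref{ex:line}. In characteristic $3$ the polynomial $1+x^3+y^3=(1+x+y)^3$ defines a line, and its graph is tropically unirational by Theorem~\ref{thm:C}; this is why a second cubic is needed.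
\end{remark}

\section{Combining maps, and rational curves}\label{sec:combine}

The positive results are proved by covering $\operatorname{Trop}(X)$ with finitely many maps and merging them. Two maps to affine space can be joined by the line through their values, with a new variable $s$ as coordinate on the line. As $s\to0$ and $s\to\infty$ we recover the two maps, and Lemma~\ref{lem:degen} translates this into a statement on tropical images. A rational map $T^p\dashrightarrow\mathbb{A}^m$ is any $m$-tuple in $K(t)$; coordinates equal to zero are allowed.

\begin{lemma}\label{lem:combine}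
Let $X\subseteq T^n$ be a subvariety and let $\pi=(\pi_1,\dots,\pi_n)$ be a rational map $\mathbb{A}^m\dashrightarrow X$, with $\pi_j=f_j/h_j$ and $f_j,h_j\in K[x_1,\dots,x_m]$ non-zero. Call a rational map $\alpha$ from a torus to $\mathbb{A}^m$ \emph{admissible} if all $f_j(\alpha)$ and $h_j(\alpha)$ are non-zero. Let $\alpha:T^p\dashrightarrow\mathbb{A}^m$ and $\beta:T^q\dashrightarrow\mathbb{A}^m$ be admissible and put
\[
\gamma(t,t',s)=\frac{\alpha(t)+s\beta(t')}{1+s}.
\]
Then $\gamma$ is admissible, $\pi\circ\gamma$ is a rational map $T^{p+q+1}\dashrightarrow X$, and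
\[
\operatorname{im}\operatorname{Trop}(\pi\circ\gamma)\supseteq\operatorname{im}\operatorname{Trop}(\pi\circ\alpha)\cup\operatorname{im}\operatorname{Trop}(\pi\circ\beta).
\]
If $\pi\circ\alpha$ is dominant onto $X$, then so is $\pi\circ\gamma$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:degen} to $K(t,t',s)$ with $\eta=(0,0,1)$. The map $\rho_\eta$ fixes $K(t,t')$ and sends $s$ to $0$; moreover $\operatorname{ord}_\eta(1+s)=0$ and $\rho_\eta(1/(1+s))=1$. So $\gamma_k\in\mathcal{O}_\eta$ and $\rho_\eta(\gamma_k)=\alpha_k$. For $f$ among the $f_j,h_j$ we get $\rho_\eta(f(\gamma))=f(\alpha)\ne0$. Hence $f(\gamma)\ne0$, $\operatorname{ord}_\eta(f(\gamma))=0$ and $\operatorname{in}_\eta(f(\gamma))=f(\alpha)$. By Lemma~\ref{lem:degen}(a), for fixed $\tau,\tau'$ and large $\sigma$ we have $\operatorname{Trop}(\pi\circ\gamma)(\tau,\tau',\sigma)=\operatorname{Trop}(\pi\circ\alpha)(\tau)$. For $\eta=(0,0,-1)$ the map $\rho_\eta$ fixes $K(t,t')$ and sends $s^{-1}$ to $0$. Writing $\gamma=(s^{-1}\alpha+\beta)/(s^{-1}+1)$, we find $\rho_\eta(\gamma_k)=\beta_k$, and the same argument gives the value $\operatorname{Trop}(\pi\circ\beta)(\tau')$ when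 $-\sigma$ is large.

Since $\gamma$ is admissible, the substitution $x\mapsto\gamma$ is a ring homomorphism from $K[x][1/\prod_jf_jh_j]$ to $K(t,t',s)$. It sends $g(\pi)$ to $g(\pi\circ\gamma)$ for every Laurent polynomial $g$ on $T^n$. If $g\in I(X)$, then $g(\pi)=0$, hence $g(\pi\circ\gamma)=0$; so $\pi\circ\gamma$ maps to $X$. Conversely, let $g(\pi\circ\gamma)=0$ and $\eta=(0,0,1)$. The functions $\pi_j(\gamma)$ have order $0$, so they are units of $\mathcal{O}_\eta$, with $\rho_\eta(\pi_j(\gamma))=\pi_j(\alpha)$. Applying $\rho_\eta$ gives $g(\pi\circ\alpha)=0$. If $\pi\circ\alpha$ is dominant, then $g\in I(X)$.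
\end{proof}

Because $\gamma$ is again admissible, the lemma can be iterated. If $\alpha,\beta_1,\dots,\beta_k$ are admissible, $\pi\circ\alpha$ is dominant, and the tropical images of $\pi\circ\alpha,\pi\circ\beta_1,\dots,\pi\circ\beta_k$ cover $\operatorname{Trop}(X)$, then there is one dominant map whose tropical image contains $\operatorname{Trop}(X)$, and equals it by Lemma~\ref{lem:image}. So $X$ is tropically unirational.

The next result is due to Draisma and Frenk \cite{DF}. It extends Example~\ref{ex:line}: it suffices to center the parameter at each zero or pole in turn. Let $C\subset T^n$ be a rational curve and $\pi=(\pi_1,\dots,\pi_n)$, $\pi_j\in K(t)^*$, a birational parametrization in one variable $t$. As $K$ is algebraically closed, $\pi_j=c_j\prod_{l=1}^N(t-\lambda_l)^{e_{lj}}$ with $c_j\in K^*$ and $e_{lj}\in\mathbb{Z}$, where $\lambda_1,\dots,\lambda_N\in K$ are the distinct points that are a zero or a pole of some $\pi_j$. Since $\pi$ is not constant, $N\ge1$.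

\begin{proposition}\label{prop:curves}
With this notation, $\operatorname{Trop}(C)=\bigcup_{i=1}^N\operatorname{im}\operatorname{Trop}(\pi(\lambda_i+s))$, where $s$ is the coordinate on $T^1$. The curve $C$ is tropically unirational.
\end{proposition}

\begin{proof}
The inclusion $\supseteq$ is Lemma~\ref{lem:image}. Since $\operatorname{Trop}(s+\lambda_i-\lambda_l)(\sigma)=\min(\sigma,v(\lambda_i-\lambda_l))$, also for $l=i$ with $v(0)=\infty$, we have
\begin{equation}\label{eq:curve}
\operatorname{Trop}(\pi_j(\lambda_i+s))(\sigma)=v(c_j)+\sum_le_{lj}\min(\sigma,v(\lambda_i-\lambda_l)).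
\end{equation}
To prove $\subseteq$ we describe $\operatorname{Trop}(C)$ by valuations of points, which requires a non-trivial valuation. Let $L\supseteq K$ be an algebraically closed field with a non-trivial real valuation extending $v$, again denoted $v$: take $L=K$ if $v$ is non-trivial, and otherwise extend the Gauss valuation $w_1$ from $K(t)$ to an algebraic closure. Let $C_L\subset(L^*)^n$ be the zero set of $I(C)$. By \cite[Theorems 3.2.3 and 3.2.4]{MS}, $\operatorname{Trop}(C)=\operatorname{Trop}(C_L)$, and this set is the closure of $\{(v(P_1),\dots,v(P_n)):P\in C_L\}$. By \eqref{eq:curve}, the union in the statement is a finite union of images of closed intervals under affine maps, that is, of points, segments, rays and lines, so it is closed. It suffices to show that it contains $v(P)=(v(P_1),\dots,v(P_n))$ for each $P\in C_L$.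

A $K$-basis of $L$ stays linearly independent over $K(t)$, so the kernel of $L[x^{\pm1}]\to L(t)$, $x\mapsto\pi$, is generated by $I(C)$. Thus $C_L$ is irreducible and $\pi$ is dominant onto it. The rational map $[1:\pi_1:\dots:\pi_n]$ extends to a morphism $\mathbb{P}^1\to\mathbb{P}^n$ over $L$, whose image is closed and therefore equals the closure of $C_L$. So $P$ is the image of some $t_0\in L\cup\{\infty\}$. All homogeneous coordinates of $P$ are non-zero, so each $\pi_j$ is regular and non-zero at $t_0$, with value $P_j$. In particular $t_0\ne\lambda_l$ for all $l$.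

If $t_0=\infty$, then $\sum_le_{lj}=0$ and $P_j=c_j$ for all $j$. For $i=1$ and any real $\sigma\le\min_lv(\lambda_1-\lambda_l)$, the right side of \eqref{eq:curve} is $v(c_j)+\sigma\sum_le_{lj}=v(P_j)$.

If $t_0\in L$, choose $i$ such that $\sigma=v(t_0-\lambda_i)$ is maximal; it is finite. We claim that $v(t_0-\lambda_l)=\min(\sigma,v(\lambda_i-\lambda_l))$ for all $l$. Write $\lambda_i-\lambda_l=(t_0-\lambda_l)-(t_0-\lambda_i)$. If $v(t_0-\lambda_l)<\sigma$, then $v(\lambda_i-\lambda_l)=v(t_0-\lambda_l)$. If $v(t_0-\lambda_l)=\sigma$, then $v(\lambda_i-\lambda_l)\ge\sigma$. In both cases the claim holds, and so $v(P_j)=v(c_j)+\sum_le_{lj}v(t_0-\lambda_l)$ is the right side of \eqref{eq:curve}.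

Finally, the $N$ maps $s\mapsto\lambda_i+s$ to $\mathbb{A}^1$ are admissible for $\pi$, and their compositions with $\pi$ are dominant. Lemma~\ref{lem:combine} with $m=1$ merges them.
\end{proof}

\section{The criterion for graphs}\label{sec:criterion}

To prove that the condition of Theorem~\ref{thm:B} is sufficient, we must cover the part of the wall above $\operatorname{im}\operatorname{Trop}(\psi)$ for a map $\psi$ into $V(F)$. In the linear case of Section~\ref{sec:example} we arranged $F(\alpha)=u$ by solving for a coordinate, which is not possible in general. Instead we perturb all coordinates of $\psi$ by new variables, shrink the perturbation, and let the intermediate value theorem supply the heights.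

\begin{lemma}\label{lem:wall}
Let $F\in K[x_1,\dots,x_n]$ be non-zero, let $\psi:T^q\dashrightarrow V(F)$ be a rational map, and put $\beta(t,u)=\psi(t)+u$ with new variables $u_1,\dots,u_n$. Then $\beta_1,\dots,\beta_n$ and $F(\beta)$ are non-zero, and the image of $\operatorname{Trop}(\beta,F(\beta))$ contains $\{\xi\}\times[\operatorname{Trop}(F)(\xi),\infty)$ for every $\xi\in\operatorname{im}\operatorname{Trop}(\psi)$.
\end{lemma}

\begin{proof}
The substitutions $S_\pm:u\mapsto u\pm\psi$ are mutually inverse automorphisms of the $K(t)$-algebra $K(t)[u]$. They preserve non-zero elements, and $\beta_j=S_+(u_j)$, $F(\beta)=S_+(F(u))$. For a non-zero $g=\sum_bg_bu^b\in K(t)[u]$, clearing the denominators of the $g_b$ and taking the minimum first over the exponents of $t$ gives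
\begin{equation}\label{eq:gauss}
\operatorname{Trop}(g)(\tau,\mu)=\min_b\bigl(w_\tau(g_b)+b\cdot\mu\bigr).
\end{equation}
Fix $\tau\in\mathbb{R}^q$, let $\xi=\operatorname{Trop}(\psi)(\tau)$, and put $\mu(r)=\xi+r(1,\dots,1)$ for $r\ge0$. By \eqref{eq:gauss}, $\operatorname{Trop}(\beta_j)(\tau,\mu(r))=\min(\xi_j,\xi_j+r)=\xi_j$, so along this path the first $n$ coordinates stay at $\xi$. Write $F(\psi+u)=\sum_bg_bu^b$, with exponents $b\ge0$ because $F$ is a polynomial. The constant term is $g_0=F(\psi)=0$; here we use that $\psi$ maps into $V(F)$. So the height
\[
\zeta(r)=\operatorname{Trop}(F(\beta))(\tau,\mu(r))=\min_{b\ne0,\ g_b\ne0}\bigl(w_\tau(g_b)+b\cdot\xi+r(b_1+\dots+b_n)\bigr)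
\]
is a minimum of finitely many affine functions of slope at least $1$. It is continuous and tends to $\infty$ with $r$.

It remains to show that the path starts at the bottom of the ray, $\zeta(0)=\operatorname{Trop}(F)(\xi)$. Let $W$ be the restriction of the valuation $w_{(\tau,\xi)}$ to $K(t)[u]$. By \eqref{eq:gauss}, $W(u_j\pm\psi_j)=\xi_j$. For $g=\sum_bg_bu^b$ this gives
\[
W(S_\pm g)\ge\min_b\Bigl(w_\tau(g_b)+\sum_jb_jW(u_j\pm\psi_j)\Bigr)=W(g).
\]
Then $W(g)=W(S_-S_+g)\ge W(S_+g)\ge W(g)$, so $S_+$ preserves $W$. Therefore $\zeta(0)=W(S_+F(u))=W(F(u))=\operatorname{Trop}(F)(\xi)$, and $\zeta$ takes every value in $[\operatorname{Trop}(F)(\xi),\infty)$.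
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose that $\varphi:T^p\dashrightarrow X_F$ is tropically surjective. By \eqref{eq:tropXF}, $Z_\xi(\varphi)$ is unbounded above for every $\xi\in\mathcal{T}(F)$. Proposition~\ref{prop:key} gives finitely many $\psi_i$ with $\mathcal{T}(F)\subseteq\bigcup_i\operatorname{im}\operatorname{Trop}(\psi_i)$, and equality holds by Lemmas~\ref{lem:image} and~\ref{lem:corner}(d).

Conversely, let $\psi_1,\dots,\psi_k$ be as in the statement, with $k=0$ allowed, and let $\beta_i=\psi_i+u$. Take $\pi(x)=(x,F(x))$, with numerators $x_1,\dots,x_n,F$ and denominators $1$. The inclusion $\alpha:T^n\to\mathbb{A}^n$ is admissible, $\pi\circ\alpha$ is dominant onto $X_F$, and its tropical image is the graph of $\operatorname{Trop}(F)$. By Lemma~\ref{lem:wall} the $\beta_i$ are admissible and the tropical images of the $\pi\circ\beta_i$ cover the wall. By \eqref{eq:tropXF} all these images together cover $\operatorname{Trop}(X_F)$, and Lemma~\ref{lem:combine} merges them into one tropically surjective map.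
\end{proof}

For $n=2$ the maps into $V(F)$ are understood: they are constant or land in a rational component. The one point to settle is that constant maps cannot help.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The components of $V(F)$ are irreducible curves. Let $R$ be the union of the sets $\operatorname{Trop}(C)$ over the rational components $C$. By Lemma~\ref{lem:corner}, $R$ is a closed subset of $\mathcal{T}(F)$.

If $R=\mathcal{T}(F)$, then Proposition~\ref{prop:curves} provides finitely many maps $\pi(\lambda_i+s):T^1\dashrightarrow C\subseteq V(F)$ whose tropical images have union $\mathcal{T}(F)$, and $X_F$ is tropically unirational by Theorem~\ref{thm:B}.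

Conversely, let $X_F$ be tropically unirational and take $\psi_i$ as in Theorem~\ref{thm:B}. Since $F(\psi_i)=0$ in a field and the coordinates of $\psi_i$ are non-zero, some irreducible non-monomial factor of $F$ vanishes on $\psi_i$, so $\psi_i$ maps to a component $C$. If $C$ is rational, then $\operatorname{im}\operatorname{Trop}(\psi_i)\subseteq R$ by Lemma~\ref{lem:image}. If not, $\operatorname{im}\operatorname{Trop}(\psi_i)$ is a point by Lemma~\ref{lem:luroth}. So $\mathcal{T}(F)\setminus R$ is finite. It is also open in $\mathcal{T}(F)$, so its points are isolated in $\mathcal{T}(F)$. By Lemma~\ref{lem:corner}(e) it is empty.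

If $F$ is irreducible and not a monomial, then $V(F)$ is the only component. If it is rational, $R=\mathcal{T}(F)$. If it is not, $R=\emptyset\ne\mathcal{T}(F)$ by Lemma~\ref{lem:corner}(e).
\end{proof}

\begin{example}
Let $\operatorname{char}K\ne3$. All coefficients of $1+x+y$ and $1+x^3+y^3$ have valuation $0$, so for any $v$ the two polynomials have the same corner locus, computed in Section~\ref{sec:example}. The graph of $1+x^3+y^3$ is not tropically unirational. The graph of $F=(1+x+y)(1+x^3+y^3)$ is, because the line alone has tropicalization $\mathcal{T}(F)$. So a non-rational component is no obstruction if the rational components tropically hide it, and irreducibility cannot be dropped from the last statement of Theorem~\ref{thm:C}. Here $V(F)$ is reducible and receives no dominant map from a torus, so dominance cannot be required in Theorem~\ref{thm:B}.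
\end{example}

\section{Dimension and codimension}\label{sec:dim}

To reach all pairs $(d,n)$ with $2\le d<n$, we raise the dimension of the counterexample by adding variables on which $F$ does not depend, and raise the codimension by adding constant coordinates. The second operation needs a short argument.

\begin{lemma}\label{lem:codim}
Let $X\subseteq T^m$ be a subvariety and let $X'=X\times\{(1,\dots,1)\}\subseteq T^m\times T^k$. If $X'$ is tropically unirational, then so is $X$.
\end{lemma}

\begin{proof}
We first show $\operatorname{Trop}(X)\times\{0\}\subseteq\operatorname{Trop}(X')$. Suppose $(\xi,0)\notin\operatorname{Trop}(X')$. Then there is $g=\sum c_{ab}x^ay^b\in I(X')$ with a unique term, of exponent $(a_0,b_0)$, attaining the minimum $M$ of $v(c_{ab})+a\cdot\xi$. The Laurent polynomial $g(x,1)=\sum_a\bigl(\sum_bc_{ab}\bigr)x^a$ lies in $I(X)$. In its coefficient of $x^{a_0}$ the summand $c_{a_0b_0}$ has strictly smallest valuation, so this term is non-zero and has value $M$ at $\xi$. For $a\ne a_0$ every summand satisfies $v(c_{ab})+a\cdot\xi>M$, so the term has value larger than $M$. Thus $\xi\notin\mathcal{T}(g(x,1))$ and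 $\xi\notin\operatorname{Trop}(X)$.

A dominant rational map to $X'$ has the form $(\varphi,1)$ with $\varphi$ dominant onto $X$, and its tropical image is $\operatorname{im}\operatorname{Trop}(\varphi)\times\{0\}$. If this equals $\operatorname{Trop}(X')$, then $\operatorname{im}\operatorname{Trop}(\varphi)\supseteq\operatorname{Trop}(X)$, and equality holds by Lemma~\ref{lem:image}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
If $d=n$, then $X=T^n$ and $I(X)=0$, so $\operatorname{Trop}(X)=\mathbb{R}^n$, and the identity is tropically surjective. If $d=0$, then $X=\{P\}$. The elements $x_j-P_j\in I(X)$ give $\operatorname{Trop}(X)\subseteq\{v(P)\}$, and the constant map with value $P$ is dominant with tropical image $\{v(P)\}$; by Lemma~\ref{lem:image} it is tropically surjective. If $d=1$, a dominant map from a torus to the curve $X$ is not constant, so $X$ is rational by Lemma~\ref{lem:luroth} and tropically unirational by Proposition~\ref{prop:curves}.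

Let $2\le d<n$. Let $F(x_1,x_2)$ be the cubic of Corollary~\ref{cor:cubic} for the characteristic of $K$, let $E\subset T^2$ be the non-rational curve it defines, and let $\mathcal{T}_2\subset\mathbb{R}^2$ be its corner locus, which is infinite by Lemma~\ref{lem:corner}(e). Regard $F$ as a polynomial in $x_1,\dots,x_d$. Then $V(F)=E\times T^{d-2}$ and $\mathcal{T}(F)=\mathcal{T}_2\times\mathbb{R}^{d-2}$. If $X_F\subset T^{d+1}$ were tropically unirational, Theorem~\ref{thm:B} would give finitely many maps $\psi_i:T^{q_i}\dashrightarrow E\times T^{d-2}$ whose tropical images cover $\mathcal{T}(F)$. The first two coordinates of $\psi_i$ form a rational map to $E$, which is constant by Lemma~\ref{lem:luroth}. Projecting to $\mathbb{R}^2$, we would find $\mathcal{T}_2$ finite, a contradiction. So $X_F$ is a rational $d$-dimensional subvariety of $T^{d+1}$ that is not tropically unirational. This settles $n=d+1$. For $n>d+1$, the variety $X_F\times\{(1,\dots,1)\}\subset T^n$ is rational of dimension $d$ and not tropically unirational by Lemma~\ref{lem:codim}.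
\end{proof}

\begin{thebibliography}{9}

\bibitem{DF}
Jan Draisma and Bart Frenk, \emph{Tropically Unirational Varieties}, arXiv:1205.0398 (2012).

\bibitem{MS}
Maclagan and Sturmfels, \emph{Introduction to Tropical Geometry}.

\end{thebibliography}
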